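# Bounded orbits that survive perturbation: matrix cocycles over subshifts of finite type

## 1. Finitely many matrices that keep a product near the identity

Fix $d\ge 2$. Norms on $\mathbb R^d$ are Euclidean, matrix norms are operator norms, and $GL^+(d,\mathbb R)$ is the group of matrices with positive determinant.

Consider the ball $\{g:\|g-\mathrm{Id}\|\le\frac14\}$. It is compact. Each of its elements is invertible (Neumann series), and it is convex, hence connected, so it lies in $GL^+(d,\mathbb R)$. For each $h$ in the ball the set $\{g:\|h^{-1}g-\mathrm{Id}\|<\frac18\}$ is open and contains $h$. Finitely many of these sets, for $h_1,\dots,h_m$, cover the ball. With $B_i=h_i^{-1}\in GL^+(d,\mathbb R)$ we get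
$$\|g-\mathrm{Id}\|\le\tfrac14\ \Longrightarrow\ \text{there is } i\in\{1,\dots,m\}\text{ with } \|B_ig-\mathrm{Id}\|\le\tfrac18.\tag{1}$$
For numbers instead of matrices, the list $1,\ \frac65,\ \frac56$ does it. Indeed $1$ serves $[\frac78,\frac98]$, and $\frac65\cdot[\frac34,\frac78]=[0.9,1.05]$, and $\frac56\cdot[\frac98,\frac54]\subset[0.93,1.05]$.

We call $B_1,\dots,B_m$ the *correctors*. They can be used imprecisely.

**Lemma 1 (one corrected step).** Let $\|g-\mathrm{Id}\|\le\frac14$, let $i$ be chosen by (1), and let $\|B'-B_i\|\le\beta$, $\|P-\mathrm{Id}\|\le\rho$. Then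
$$\|B'gP-\mathrm{Id}\|\le\tfrac18+\tfrac54(1+\rho)\beta+\tfrac98\rho .$$

*Proof.* Write $B'gP-\mathrm{Id}=(B_ig-\mathrm{Id})+(B'-B_i)gP+B_ig(P-\mathrm{Id})$ and use $\|g\|\le\frac54$, $\|P\|\le1+\rho$, $\|B_ig\|\le\frac98$. $\square$

If $\beta$ and $\rho$ are small, the right-hand side is at most $\frac14$, and we may correct again, forever. So a long product of matrices stays near $\mathrm{Id}$, despite an error at every step, provided that at each step we may choose which corrector comes next.

The lemma will be used for products along an orbit of a dynamical system. The system will be a subshift, and the choices will be written into the point whose orbit we follow. The outcome is a matrix cocycle that has a bounded orbit, and keeps having one after every small Hölder perturbation. The left error $B'-B_i$ comes from perturbing the cocycle. The right error $P$ is subtler: choosing the next symbol of the point slightly changes the perturbed matrices at all earlier times.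

## 2. Cocycles, bounded orbits, and the obstructions $\mathcal D$, $\mathcal V^+$, $\mathcal V^-$

Fix once and for all a two-sided subshift of finite type $\sigma:\Sigma\to\Sigma$ over a finite alphabet, with $\Sigma$ infinite, and transitive: for nonempty open $U,V\subset\Sigma$ there is $n\ge1$ with $\sigma^n(U)\cap V\ne\emptyset$. The metric is $d(x,y)=\vartheta^{\min\{|n|:x_n\ne y_n\}}$ with $0<\vartheta<1$ fixed.

**Definition (cocycle).** A $\mathrm{GL}(d,\mathbb R)$ cocycle over $\sigma$ is a continuous map $A:\Sigma\to \mathrm{GL}(d,\mathbb R)$. Its iterates are $A_n(x)=A(\sigma^{n-1}x)\cdots A(x)$ for $n\ge1$, $A_0(x)=\mathrm{Id}$, and $A_{-n}(x)=A_n(\sigma^{-n}x)^{-1}$. The space of cocycles carries the $\mathcal C^0$ distance, and the space of $\alpha$-Hölder cocycles carries the $\mathcal C^\alpha$ distance.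

**Definition (bounded orbit).** $A$ admits a bounded orbit if some $x\in\Sigma$ satisfies $\sup_{n\in\mathbb Z}\max(\|A_n(x)\|,\|A_n(x)^{-1}\|)<\infty$. The set of such cocycles is $\mathcal B$. The $\mathcal C^\alpha$-interior of $\mathcal B$, written $\mathrm{int}_{\mathcal C^\alpha}\mathcal B$, is the interior of the set of $\alpha$-Hölder cocycles in $\mathcal B$, inside the space of $\alpha$-Hölder cocycles with the $\mathcal C^\alpha$ topology.

**Definition (dominated splitting).** $\mathcal D$ is the set of cocycles with a continuous $A$-invariant splitting $\mathbb R^d=E(x)\oplus F(x)$ of constant dimensions $\dim E,\dim F\ge1$ and constants $C>0$, $0<\lambda<1$ such that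
$$\|A_n(x)|_{E(x)}\|\,\|A_n(x)^{-1}|_{F(\sigma^nx)}\|\le C\lambda^n\qquad(x\in\Sigma,\ n\ge0).$$

**Definition (volume).** $\mathcal V^+$ is the set of cocycles with $\inf_x|\det A_n(x)|>1$ for some $n\in\mathbb N$, and $\mathcal V^-$ the set of those with $\sup_x|\det A_n(x)|<1$ for some $n\in\mathbb N$.

Some constant cocycles with $d=2$ illustrate the definitions. The cocycle $\mathrm{diag}(2,\frac12)$ is in $\mathcal D$, with $E=\mathbb Re_2$, $F=\mathbb Re_1$, $\lambda=\frac14$. The cocycle $2\,\mathrm{Id}$ is in $\mathcal V^+$. The cocycle $\mathrm{Id}$ is in none of the three sets, and it is in $\mathcal B$, but not in the interior: $e^{\delta}\mathrm{Id}$ is arbitrarily close to it in every $\mathcal C^\alpha$ and has only unbounded orbits.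

A locally constant example is the following. On the full shift on $\{0,1\}$, let $A(x)=\mathrm{diag}(2,\frac12)$ if $x_0=0$ and $A(x)=\mathrm{diag}(\frac12,2)$ if $x_0=1$. The determinant is $1$, so $A\notin\mathcal V^\pm$. At the point $\cdots0101\cdots$ all the $A_{2n}$ equal $\mathrm{Id}$, so the product in the definition of domination would be $1$ at all even times; hence $A\notin\mathcal D$. The same point shows that $A\in\mathcal B$. Again $e^\delta A\in\mathcal V^+$, so $A$ is not in the interior.

None of the three obstructions allows a nearby bounded orbit (Section 11). The question, from Meysam Nassiri, Hesam Rajabzadeh and Zahra Reshadat, "Cocycles with Quasi-Conformality I: Stability and abundance", arXiv:2408.13921 (2024), is whether they are the only ones, robustly: is the $\mathcal C^\alpha$-interior of $\mathcal B$ $\mathcal C^0$-dense in the complement of $\mathcal D\cup\mathcal V^-\cup\mathcal V^+$? We shall prove that it is, for every $\alpha>0$.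

It is convenient to measure perturbations by a quantity weaker than every Hölder norm. For $\Delta:\Sigma\to M_d(\mathbb R)$ and $r\ge1$ put
$$\mathrm{var}_r(\Delta)=\sup\{\|\Delta(x)-\Delta(y)\|:x_i=y_i\ \text{for all } |i|<r\},\qquad |||\Delta|||=\|\Delta\|_{\mathcal C^0}+\sum_{r\ge1}\mathrm{var}_r(\Delta).$$
If $x_i=y_i$ for $|i|<r$ then $d(x,y)\le\vartheta^r$, so an $\alpha$-Hölder $\Delta$ with seminorm $|\Delta|_\alpha$ has $\mathrm{var}_r(\Delta)\le|\Delta|_\alpha\vartheta^{\alpha r}$. Summing the geometric series gives $|||\Delta|||\le C_\alpha\|\Delta\|_{\mathcal C^\alpha}$. Locally constant maps are $\alpha$-Hölder for every $\alpha$.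

**Theorem A.** Let $A\notin\mathcal D\cup\mathcal V^-\cup\mathcal V^+$ be a continuous cocycle. For every $\delta>0$ there are a locally constant cocycle $\hat A$ with $\|\hat A-A\|_{\mathcal C^0}<\delta$ and a number $\tau>0$ such that every continuous $A'$ with $|||A'-\hat A|||\le\tau$ is in $\mathcal B$. In particular $\hat A$ lies in the $\mathcal C^\alpha$-interior of $\mathcal B$ for all $\alpha>0$ simultaneously.

**Theorem B.**
1. In Theorem A one can choose $\hat A,\tau$ and constants $K,h>0$ so that, for every $A'$ as there, the compact invariant set $Y_{A'}=\{y:\|A'_n(\sigma^jy)\|\le K^2\ \text{for all } n,j\in\mathbb Z\}$, all of whose points have bounded orbits, has topological entropy at least $h$.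
2. For every $\alpha>0$,
$$\overline{\mathrm{int}_{\mathcal C^\alpha}\mathcal B}^{\,\mathcal C^0}=\overline{\mathcal B}^{\,\mathcal C^0}=\text{complement of }\mathcal D\cup\mathcal V^-\cup\mathcal V^+ .$$

The hypothesis that $\Sigma$ is infinite matters. If $\Sigma$ were a single fixed point, a cocycle would be one matrix $g$, and $g\in\mathcal B$ would force $|\det g|=1$. So $\mathcal B$ would have empty interior, while $\mathrm{Id}\notin\mathcal D\cup\mathcal V^-\cup\mathcal V^+$.

## 3. Why one periodic orbit does not suffice, and a scalar model that works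

A sensible first attempt is to perturb $A$ so that some periodic point $p$, of period $n$, gets $A_n(p)=\mathrm{Id}$. This does put a cocycle in $\mathcal B$ near $A$ (once the relevant loops are found), but never robustly. A bounded orbit at a periodic point forces $|\det A_n(p)|=1$. Replacing $A$ by $e^{\delta}A$ multiplies this determinant by $e^{nd\delta}$, so the orbit of $p$ becomes unbounded. The same $\delta$ destroys all bounded periodic orbits at once. The bounded orbit of the perturbed cocycle must therefore depend on the perturbation, and this is what the choice of correctors provides.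

Here is the mechanism for $d=1$, which is outside the theorems but shows the estimate. On $\{0,1\}^{\mathbb Z}$ let $\hat\varphi(x)=\delta$ if $x_0=1$ and $-\delta$ if $x_0=0$; think of the cocycle $e^{\hat\varphi}$. Let $\varphi'=\hat\varphi+\psi$ be continuous with $|||\psi|||\le\tau$, $2\tau\le\delta$. We want a point whose $\varphi'$-sums are bounded. Choose $x_0,x_1,\dots$ one after the other. Let $x^{(k)}$ be the point with coordinates $x_0,\dots,x_{k-1}$ in places $0,\dots,k-1$ and $0$ elsewhere, and let $S_k=\sum_{n<k}\varphi'(\sigma^nx^{(k)})$. Put $x_k=0$ if $S_k\ge0$, and $x_k=1$ if $S_k<0$.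

We claim $|S_k|\le2\delta$ for all $k$. Since $S_0=0$, assume it for $k$. The points $x^{(k)}$ and $x^{(k+1)}$ agree at all coordinates $<k$. So for $n<k$ the values of $\hat\varphi$ at their $n$-th shifts coincide, and the values of $\psi$ differ by at most $\mathrm{var}_{k-n}(\psi)$. Hence the first $k$ terms of $S_{k+1}$ add up to $S_k$ up to an error $\sum_{n<k}\mathrm{var}_{k-n}(\psi)\le\tau$. The last term is within $\tau$ of $\mp\delta$, with sign opposite to that of $S_k$. So $|S_{k+1}|\le\delta+2\tau\le2\delta$. By the same comparison between $x^{(j)}$ and $x^{(k)}$, the sums $\sum_{n<j}\varphi'(\sigma^nx^{(k)})$, $j\le k$, are all at most $2\delta+\tau$ in absolute value. Shifting to the middle of $[0,k]$ and passing to a limit gives a point with bounded two-sided sums.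

Three things are missing for the theorem.

* The correctors $B_i$ must be available as products of matrices close to values of $A$, along loops in $\Sigma$. This is where $A\notin\mathcal D\cup\mathcal V^\pm$ enters (Sections 4–7).
* In the model the choice is read off the symbol $x_0$. In general the loops carrying the correctors may pass through the same edges with different matrices, or even be equal as words. They must be rewritten so that a bounded window of $x$ tells which matrix is meant (Section 8).
* The comparison must be done for noncommuting products (Section 9).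

## 4. $\varepsilon$-paths in a graph

Fix $A\notin\mathcal D\cup\mathcal V^-\cup\mathcal V^+$ and $\delta>0$. Let $K_A\ge1$ bound $\|A\|$ and $\|A^{-1}\|$ on $\Sigma$. Fix $0<\varepsilon<\frac14$ with $2\varepsilon K_A+\varepsilon<\delta$.

For $N_0$ large let $G$ be the graph whose vertices are the words of length $2N_0$ in the language of $\Sigma$, and whose edges are the words of length $2N_0+1$ in the language, each going from its prefix to its suffix. If $2N_0+1$ is at least the length of the forbidden words, $\Sigma$ is identified with the set of bi-infinite paths of $G$. The edge of $x$ at time $j$ is $e_j(x)=x_{j-N_0}\cdots x_{j+N_0}$; let $\beta_j(x)$ be its initial vertex, so $e_j(x)$ goes from $\beta_j(x)$ to $\beta_{j+1}(x)$. Put $[e]=\{x:e_0(x)=e\}$; then $\sigma^jx\in[e_j(x)]$. By uniform continuity we take $N_0$ so large that $\|A(x)-A(y)\|<\varepsilon$ whenever $x,y$ lie in the same $[e]$.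

Transitivity applied to the cylinders $\{\beta_0=u\}$ and $\{\beta_0=u'\}$ gives a path of length $\ge1$ from $u$ to $u'$, for any vertices $u,u'$. If every vertex had only one outgoing edge, $G$ would be a single cycle and $\Sigma$ would be finite. So some vertex $a$ has at least two outgoing edges. Fix $a$.

**Definition ($\varepsilon$-path).** An $\varepsilon$-path from $u$ to $u'$ is a sequence $(e_1,M_1),\dots,(e_n,M_n)$, $n\ge1$, where $e_1\cdots e_n$ is a path from $u$ to $u'$ and $M_j=R_jA(x_j)$ with $x_j\in[e_j]$ and $\|R_j-\mathrm{Id}\|<\varepsilon$. Its product is $M_n\cdots M_1$. It is a $0$-path if all $R_j=\mathrm{Id}$. An $\varepsilon$-loop (or $0$-loop) is such a path from $a$ to $a$. The set of products of $\varepsilon$-loops is $S^\varepsilon$. The same definitions apply with $2\varepsilon$; since $2\varepsilon<\frac12$, all $R_j$ are invertible.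

The set $S^\varepsilon$ is a semigroup, by concatenation. It is open in $GL(d,\mathbb R)$: vary the last $R_n$ in its open ball and note that right multiplication by a fixed invertible matrix is a homeomorphism. The same holds for $S^{2\varepsilon}$.

The different edges of an $\varepsilon$-path are perturbed independently, and the same edge may be perturbed differently at different visits. So an $\varepsilon$-path is not a cocycle.

*Example.* If $A=\mathrm{Id}$, take any loop at $a$ and set all $R_j=\mathrm{Id}$ except one. This shows $S^\varepsilon\supset\{\|g-\mathrm{Id}\|<\varepsilon\}$. A neighborhood of $\mathrm{Id}$ generates $GL^+(d,\mathbb R)$ as a semigroup, since it contains a symmetric neighborhood and $GL^+$ is connected. So $S^\varepsilon=GL^+(d,\mathbb R)$: every corrector is available at once. For general $A$ we must work for this.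

*Example.* If $d=2$ and $A=\mathrm{diag}(2,\frac12)$ (which is in $\mathcal D$), then $S^\varepsilon$ is small. The matrix $A$ maps the cone $|y|\le|x|$ into $|y|\le\frac14|x|$, and a vector there has norm at most $\frac{\sqrt{17}}4|x|$. So $R$ moves it by less than $0.26|x|$, into the set where $|y'|<0.51|x|$ and $|x'|>0.74|x|$, inside the cone again. So no product of an $\varepsilon$-loop sends $\mathbb Re_1$ to $\mathbb Re_2$. The next section says that such behavior is always due to domination.

## 5. Without domination, $\varepsilon$-loops carry a vector of $E$ into $F$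

**Lemma 2 (exchange).** Let $1\le i\le d-1$, $\dim E=i$, $\dim F=d-i$. Since $A\notin\mathcal D$, there is $X\in S^\varepsilon$ with $XE\cap F\ne0$.

The proof is by contradiction: suppose $XE\cap F=0$ for all $X\in S^\varepsilon$. We show $A\in\mathcal D$.

**Step 1: transversality at every vertex.** This step turns the assumption into a statement about subspaces attached to vertices. For a vertex $u$ let $\mathcal P_u$ be the set of subspaces $XE$, where $X$ is the product of a $0$-path from $a$ to $u$. Let $\mathcal Q_u$ be the set of subspaces $Y^{-1}F$, where $Y$ is the product of a $0$-path from $u$ to $a$. Both are nonempty. If $V'=XE$ with $X$ the product of an *$\varepsilon$-path* from $a$ to $u$, and $W\in\mathcal Q_u$, then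
$$V'\cap W=0.\tag{2}$$
Otherwise, with $W=Y^{-1}F$, we would have $YXE\cap F\ne0$ with $YX\in S^\varepsilon$.

**Step 2: angles.** Here (2) is made quantitative. Let $V\in\mathcal P_u$, $W\in\mathcal Q_u$, and $v\in V$, $w\in W$ unit vectors. Then
$$\|v-w\|\ge\varepsilon .\tag{3}$$
Otherwise $R=\mathrm{Id}+(w-v)v^T$ satisfies $\|R-\mathrm{Id}\|=\|w-v\|<\varepsilon$ and $Rv=w$. Multiplying the last matrix of the $0$-path defining $V$ by $R$ gives an $\varepsilon$-path that sends $E$ to $RV\ni w$, against (2). Let $\theta\in[0,\frac\pi2]$ be the angle between the lines $\mathbb Rv$ and $\mathbb Rw$. Choosing signs, $2\sin\frac\theta2\ge\varepsilon$, so $\sin\theta=2\sin\frac\theta2\cos\frac\theta2\ge\varepsilon\cos\frac\pi4\ge\frac\varepsilon2$. Consequently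
$$\|v+w\|\ge\tfrac\varepsilon2\|v\|\quad\text{and}\quad\|v+w\|\ge\tfrac\varepsilon2\|w\|\qquad\text{for all }v\in V,\ w\in W,\tag{4}$$
since the distance from $v$ to the line of $w$ is $\|v\|\sin\theta$, and symmetrically.

**Step 3: exponential estimate.** We show that vectors in $\mathcal Q$-spaces are exponentially dominated by vectors in $\mathcal P$-spaces. The idea is to start with $v$ and push it at each step a little toward $w$. If $w$ did not decay fast relative to $v$, the pushes would accumulate until the $w$-part wins, and a last small push would land in $W$, against (2).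

Let $x\in\Sigma$, $n\ge1$, $V_0\in\mathcal P_{\beta_0(x)}$, $W_n\in\mathcal Q_{\beta_n(x)}$. For $0\le j\le n$ put $V_j=A_j(x)V_0$ and $W_j=A_{n-j}(\sigma^jx)^{-1}W_n$. Extending the defining $0$-paths by the edges of $x$ with the matrices $A(\sigma^{l}x)$, we see that $V_j\in\mathcal P_{\beta_j(x)}$ and $W_j\in\mathcal Q_{\beta_j(x)}$. Take unit vectors $v_0\in V_0$, $w_0\in W_0$, and put $v_j=A_j(x)v_0$, $w_j=A_j(x)w_0$, $r_j=\|w_j\|/\|v_j\|$. Let
$$\eta=\varepsilon^2/8,\qquad \kappa=1+4/\varepsilon,\qquad s_m=\sum_{j=1}^m\frac1{r_j},\qquad c_m=\eta s_m,\quad c_0=0 .$$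
*Claim:* $c_mr_m<\kappa$ for $1\le m\le n$.

Suppose $c_mr_m\ge\kappa$. For $0\le j\le m$ set $u_j=v_j+c_jw_j$, and for $j\ge1$ set $u_j'=A(\sigma^{j-1}x)u_{j-1}=v_j+c_{j-1}w_j$. Then $u_j-u_j'=(\eta/r_j)w_j$ has norm $\eta\|v_j\|$, and $\|u_j'\|\ge\frac\varepsilon2\|v_j\|$ by (4). So
$$R_j=\mathrm{Id}+\frac{(u_j-u_j')u_j'^T}{\|u_j'\|^2}\quad\text{maps }u_j'\text{ to }u_j,\qquad\|R_j-\mathrm{Id}\|=\frac{\|u_j-u_j'\|}{\|u_j'\|}\le\frac{2\eta}\varepsilon=\frac\varepsilon4 .$$
Next, $\|u_m\|\ge c_m\|w_m\|-\|v_m\|=(c_mr_m-1)\|v_m\|\ge\frac4\varepsilon\|v_m\|$. So $R_*=\mathrm{Id}-v_mu_m^T/\|u_m\|^2$ maps $u_m$ to $u_m-v_m=c_mw_m$, and $\|R_*-\mathrm{Id}\|\le\frac\varepsilon4$. Also $\|R_*R_m-\mathrm{Id}\|\le\frac\varepsilon4+\frac\varepsilon4+\frac{\varepsilon^2}{16}<\varepsilon$.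

Follow the $0$-path defining $V_0$ by the edges $e_0(x),\dots,e_{m-1}(x)$ with matrices $R_jA(\sigma^{j-1}x)$ for $1\le j<m$ and $R_*R_mA(\sigma^{m-1}x)$ at the end. This is an $\varepsilon$-path from $a$ to $\beta_m(x)$. It carries a vector of $E$ first to $v_0=u_0$, then successively to $u_1,\dots,u_{m-1}$, and finally to $c_mw_m\ne0$. So the image of $E$ meets $W_m\in\mathcal Q_{\beta_m(x)}$ nontrivially, against (2). The claim is proved.

The claim says $\eta s_m<\kappa/r_m$. With $\theta=\eta/\kappa\in(0,1)$ this reads $s_m-s_{m-1}=1/r_m>\theta s_m$, so $s_{m-1}<(1-\theta)s_m$ for $1\le m\le n$. Hence $s_n\ge(1-\theta)^{-(n-1)}s_1\ge(1-\theta)^{-(n-1)}K_A^{-2}$, because $r_1\le K_A^2$. Applying the claim once more, $r_n<\kappa/(\eta s_n)\le C\lambda^n$, with $\lambda=1-\theta$ and $C\ge1$ depending only on $\varepsilon$ and $K_A$. Thus for nonzero $v\in V_0$, $w\in W_0$,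
$$\frac{\|A_n(x)w\|}{\|A_n(x)v\|}\le C\lambda^n\,\frac{\|w\|}{\|v\|}.\tag{5}$$

**Step 4: limit splittings along orbits.** Now we produce a splitting along each full orbit. Fix $x$. For each $n$ choose $V^n_{-n}\in\mathcal P_{\beta_{-n}(x)}$ and $W^n_n\in\mathcal Q_{\beta_n(x)}$, and transport them by $A$ along the orbit to $V^n_j,W^n_j$, $-n\le j\le n$. As in Step 3, $V^n_j\in\mathcal P_{\beta_j(x)}$ and $W^n_j\in\mathcal Q_{\beta_j(x)}$. So (3) holds at each time and (5) holds between any times $j<k$ in $[-n,n]$. By compactness of Grassmannians and a diagonal argument, along a subsequence of $n$ the spaces converge for all $j\in\mathbb Z$. The limits $V_j,W_j$ form an $A$-invariant family along the orbit of $x$, of dimensions $i$ and $d-i$, with $\|v-w\|\ge\varepsilon$ for unit vectors $v\in V_j$, $w\in W_j$ (hence $V_j\oplus W_j=\mathbb R^d$ and (4) holds), satisfying (5) between all times. Call any such family a *uniform splitting* along the orbit.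

**Step 5: uniqueness.** Uniqueness will give continuity and invariance. Let $(V,W)$ and $(V',W')$ be uniform splittings along the orbit of $x$, and suppose $W_0\ne W_0'$. As the dimensions agree, pick $w\in W_0\setminus W_0'$ and $w'\in W_0'\setminus W_0$. Write $w'=v+\tilde w$ with $0\ne v\in V_0$, $\tilde w\in W_0$. By (4) at time $n$, $\|A_n(x)w'\|\ge\frac\varepsilon2\|A_n(x)v\|$. By (5), $\|A_n(x)w\|/\|A_n(x)v\|\to0$ as $n\to+\infty$. So $\|A_n(x)w\|/\|A_n(x)w'\|\to0$. Exchanging roles, $\|A_n(x)w'\|/\|A_n(x)w\|\to0$, a contradiction. So $W_0=W_0'$.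

If $V_0\ne V_0'$, pick $v\in V_0\setminus V_0'$ and $v'\in V_0'\setminus V_0$, and write $v'=\tilde v+w$ with $0\neq w\in W_0$, $\tilde v\in V_0$. For $n>0$, (4) gives $\|A_{-n}(x)v'\|\ge\frac\varepsilon2\|A_{-n}(x)w\|$, and (5) from time $-n$ to time $0$ gives $\|A_{-n}(x)v\|/\|A_{-n}(x)w\|\le C\lambda^n\|v\|/\|w\|\to0$. So $\|A_{-n}(x)v\|/\|A_{-n}(x)v'\|\to0$, and by symmetry also the inverse ratio, a contradiction.

**Step 6: $A\in\mathcal D$.** Every $x$ has exactly one uniform splitting along its orbit; call its time-$0$ spaces $V(x),W(x)$. A uniform splitting of $x$, reindexed by one, is one of $\sigma x$, so $x\mapsto(V(x),W(x))$ is $A$-invariant. If $x_k\to x$, every subsequence has a further one along which the splittings converge at all times. The limit is invariant (as $A$ is continuous) and satisfies (3) and (5), so it is the uniform splitting of $x$. Hence $V,W$ are continuous. Set $E:=W$ and $F:=V$ in the definition of domination. Taking suprema in (5) gives $\|A_n(x)|_{W(x)}\|\,\|A_n(x)^{-1}|_{V(\sigma^nx)}\|\le C\lambda^n$ for $n\ge1$, and for $n=0$ the left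 side is $1\le C$. So $A\in\mathcal D$, a contradiction. $\square$

## 6. Loops whose exponents are nearly zero

For an $\varepsilon$-loop $\gamma$ of length $n$ with product $M$, let $\lambda_1\ge\dots\ge\lambda_d$ be $\frac1n\log$ of the moduli of the eigenvalues of $M$. Put
$$L_j=\lambda_1+\dots+\lambda_j,\qquad\Phi(\gamma)=\sum_{j=1}^{d-1}\Big(L_j-\frac jdL_d\Big).$$
Each term is $\ge0$, as the mean of the $j$ largest numbers is at least the mean of all. Note $L_d=\frac1n\log|\det M|$. We want $L_d$ and $\Phi$ small. Not being in $\mathcal V^\pm$ takes care of $L_d$, and Lemma 2 takes care of $\Phi$.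

**Lemma 3.** For every $\eta>0$ there is a $0$-loop at $a$ with $|L_d|<\eta$.

*Proof.* Fix connecting $0$-paths from $a$ to each vertex and from each vertex to $a$, of length at most $\ell_0$. Let $D=\max|\log|\det A||$ and $0<\delta_1<\eta$. As $A\notin\mathcal V^+$, for each $n\ge1$ we have $\inf_x|\det A_n(x)|\le1$, and by compactness there is $x$ with $|\det A_n(x)|\le1$. Traverse a connecting path from $a$ to $\beta_0(x)$, then $e_0(x),\dots,e_{n-1}(x)$, then a connecting path from $\beta_n(x)$ to $a$. This $0$-loop has $L_d\le2\ell_0D/n$. For $n$ large we get a $0$-loop $\gamma_-$ with $L_d(\gamma_-)\le\delta_1$. As $A\notin\mathcal V^-$, we similarly get $\gamma_+$ with $L_d(\gamma_+)\ge-\delta_1$. If one of them has $|L_d|\le\delta_1$, we are done. Otherwise $L_d(\gamma_-)<0<L_d(\gamma_+)$. Let $n_\pm$ be the lengths. The loop $\gamma_-^k\gamma_+^l$ has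
$$L_d=\frac{k\,n_-L_d(\gamma_-)+l\,n_+L_d(\gamma_+)}{k\,n_-+l\,n_+},$$
which has absolute value $<\eta$ when $k/l$ is close enough to $-n_+L_d(\gamma_+)/(n_-L_d(\gamma_-))>0$. $\square$

**Lemma 4.** For every $\eta>0$ there is an $\varepsilon$-loop at $a$ with $|L_d|<\eta$ and $\Phi<\eta$.

Before the proof, consider the smallest case by hand: $d=2$, $M=\mathrm{diag}(2,\frac12)$ of length $1$, and a loop with product $X=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, which takes $E=\mathbb Re_1$ to $F=\mathbb Re_2$. Then $M^TXM^T=X$ for every $T$. What is expanded before $X$ is contracted after it, and $\Phi$ drops from $\log2$ to $0$. Lemma 2 supplies only one vector of $E$ that is moved into $F$. We now see that this suffices for a definite decrease.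

*Proof.* We show: given an $\varepsilon$-loop $\gamma$ with $|L_d(\gamma)|<\eta$ and $\Phi(\gamma)>0$, there is another with $|L_d|<\eta$ and $\Phi\le(1-\frac1{4d^3})\Phi(\gamma)$. Starting from the loop of Lemma 3 and iterating (stopping if $\Phi$ becomes $0$) gives the lemma.

**Step 1: the loops $\gamma_T$.** This step chooses where to cut the spectrum and builds the new loops. Let $M,n,\lambda_j,L_j$ belong to $\gamma$. Choose $i\in\{1,\dots,d-1\}$ maximizing $g=\lambda_i-\lambda_{i+1}$. Since $L_j-\frac jdL_d=\sum_{k\le j}(\lambda_k-\frac1dL_d)\le d(\lambda_1-\lambda_d)\le d^2g$, summing over $j$ gives $\Phi(\gamma)\le d^3g$, that is, $g\ge\Phi(\gamma)/d^3>0$. Let $E$ and $F$ be the sums of generalized eigenspaces of $M$ for the exponents $\lambda_1,\dots,\lambda_i$ and $\lambda_{i+1},\dots,\lambda_d$. Since $g>0$ these are well-defined real $M$-invariant spaces of dimensions $i$ and $d-i$. By Lemma 2 take an $\varepsilon$-loop $\xi$ of length $\ell'$ with product $X$ such that $XE\cap F\ne0$. Let $\gamma_T=\gamma^T\xi\gamma^T$; its product is $Z_T=M^TXM^T$ and its length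 $2Tn+\ell'$.

**Step 2: no $L_j$ increases in the limit.** The determinant is multiplicative, so $L_d(\gamma_T)\to L_d$. For the others recall that the eigenvalues of $\wedge^jM$ are the products of $j$ eigenvalues of $M$ (with multiplicity), so its spectral radius is $e^{nL_j}$, and by Gelfand's formula $\|\wedge^jM^T\|\le e^{TnL_j+o(T)}$. The spectral radius of $\wedge^jZ_T$ is $e^{(2Tn+\ell')L_j(\gamma_T)}$, and it is at most $\|\wedge^jZ_T\|\le e^{2TnL_j+o(T)}$. Dividing, $\limsup_TL_j(\gamma_T)\le L_j$.

**Step 3: $L_i$ decreases.** Here the exchange is used. Write $\wedge^i\mathbb R^d=\wedge^iE\oplus H$ with $H=\bigoplus_{k<i}\wedge^kE\otimes\wedge^{i-k}F$. This is $\wedge^iM$-invariant. On the line $\wedge^iE$ the spectral radius of $\wedge^iM$ is $e^{nL_i}$. On $H$ each eigenvalue is a product of $i$ eigenvalues of $M$ of which at least one belongs to $F$, so the spectral radius is $e^{n(L_i-\lambda_i+\lambda_{i+1})}=e^{n(L_i-g)}$. Let $p$ be the projection onto $E$ along $F$. Since $XE$ contains a nonzero vector of $F$, the map $pX|_E:E\to E$ is not injective, so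 $\wedge^i(pX|_E)=0$. But this is the component of $\wedge^iX$ from $\wedge^iE$ to $\wedge^iE$. So in
$$\wedge^iZ_T=(\wedge^iM)^T(\wedge^iX)(\wedge^iM)^T$$
the middle factor has blocks $\wedge^iE\to H$, $H\to\wedge^iE$, $H\to H$ only, and each of them meets $H$ on at least one side. The three blocks of $\wedge^iZ_T$ have norm at most $e^{TnL_i+Tn(L_i-g)+o(T)}$ (the last one even less). Hence $\|\wedge^iZ_T\|\le e^{Tn(2L_i-g)+o(T)}$ and $\limsup_TL_i(\gamma_T)\le L_i-\frac g2$.

**Step 4: conclusion.** Adding up, $\limsup_T\Phi(\gamma_T)\le\Phi(\gamma)-\frac g2\le(1-\frac1{2d^3})\Phi(\gamma)$. For $T$ large, $|L_d(\gamma_T)|<\eta$ and $\Phi(\gamma_T)\le(1-\frac1{4d^3})\Phi(\gamma)$. $\square$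

## 7. Every matrix of $GL^+(d,\mathbb R)$ is the product of a $2\varepsilon$-loop

**Lemma 5.** $\mathrm{Id}\in S^{2\varepsilon}$. Consequently $S^{2\varepsilon}$ is $GL^+(d,\mathbb R)$ or $GL(d,\mathbb R)$; in particular it is a group.

**Step 1: a product with all eigenvalues of modulus $1$.** We spend another $\varepsilon$ to remove the small exponents. Take $\eta>0$ with $e^{2\eta}\varepsilon+e^{2\eta}-1<2\varepsilon$, and the $\varepsilon$-loop of Lemma 4, with matrices $M_1,\dots,M_n$ and product $M$. Each term of $\Phi$ is less than $\eta$. The term $j=1$ gives $\lambda_1<\frac1dL_d+\eta$, and the term $j=d-1$ gives $\lambda_d=L_d-L_{d-1}>\frac1dL_d-\eta$. As $|L_d|<\eta$, all $|\lambda_k|<2\eta$.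

A real matrix has an invariant line or an invariant plane on which it has a pair of nonreal conjugate eigenvalues. Passing to the quotient and repeating, we get an $M$-invariant flag $0=H_0\subset H_1\subset\dots\subset H_s=\mathbb R^d$ such that $M$ acts on each $H_k/H_{k-1}$ with one real eigenvalue (dimension $1$) or a pair of nonreal conjugate eigenvalues (dimension $2$), of modulus $\rho_k$. Let $H^j_k=M_j\cdots M_1H_k$; then $H^n_k=H_k$. Let $R_j'$ act on the orthogonal complement of $H^j_{k-1}$ in $H^j_k$ as the scalar $\rho_k^{-1/n}$, for each $k$. These complements are mutually orthogonal and span $\mathbb R^d$, and $\rho_k^{-1/n}\in(e^{-2\eta},e^{2\eta})$. So $\|R'_j\|\le e^{2\eta}$ and $\|R_j'-\mathrm{Id}\|\le e^{2\eta}-1$. If $M_j=R_jA(x_j)$, then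
$$\|R_j'R_j-\mathrm{Id}\|\le\|R'_j\|\,\|R_j-\mathrm{Id}\|+\|R_j'-\mathrm{Id}\|\le e^{2\eta}\varepsilon+e^{2\eta}-1<2\varepsilon .$$
So replacing $M_j$ by $R_j'M_j$ gives a $2\varepsilon$-loop. Since $R'_j$ preserves each $H^j_k$ and acts on $H^j_k/H^j_{k-1}$ as the scalar $\rho_k^{-1/n}$, the new product $M'$ preserves the flag $(H_k)$ and acts on $H_k/H_{k-1}$ as $\rho_k^{-1}M$. So $M'\in S^{2\varepsilon}$ has all eigenvalues of modulus $1$.

**Step 2: finite-order matrices near $M'$.** A matrix of finite order in $S^{2\varepsilon}$ would give $\mathrm{Id}$ as a power. In building the invariant flag of a matrix, the eigenvalues may be taken in any order. So in a suitable basis $M'$ is block upper triangular, first with $2\times2$ diagonal blocks with nonreal eigenvalues $e^{\pm i\varphi}$, then with the eigenvalues $1$ on the diagonal, then the eigenvalues $-1$. Group the $1$'s, and the $-1$'s, into consecutive $2\times2$ diagonal blocks $\pm\begin{pmatrix}1&b\\0&1\end{pmatrix}$, leaving at most one $1\times1$ block $1$ and one $1\times1$ block $-1$. Perturb only the $2\times2$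 diagonal blocks:

* A block with eigenvalues $e^{\pm i\varphi}$ is $Q\,\mathrm{Rot}(\varphi)Q^{-1}$ for some invertible real $Q$; approximate it by $Q\,\mathrm{Rot}(\varphi')Q^{-1}$ with $\varphi'$ near $\varphi$.
* Approximate $\pm\begin{pmatrix}1&b\\0&1\end{pmatrix}$ by $\pm\begin{pmatrix}\cos\theta&b\\-\sin^2\theta/b&\cos\theta\end{pmatrix}$ if $b\ne0$, and by $\pm\mathrm{Rot}(\theta)$ if $b=0$, with $\theta\ne0$ small. Apart from the sign, the trace is $2\cos\theta$ and the determinant is $1$, so the eigenvalues are $\pm e^{i\theta},\pm e^{-i\theta}$.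

Take $\varphi'$ and $\theta$ to be rational multiples of $\pi$, chosen block after block so as to avoid the finitely many values that would repeat an eigenvalue already used. The new eigenvalues are nonreal, so they differ from the leftover $1$ and $-1$. The resulting matrix, as close to $M'$ as we like, has distinct root-of-unity eigenvalues. So it is diagonalizable over $\mathbb C$ and of finite order.

**Step 3: conclusion.** Since $S^{2\varepsilon}$ is open and contains $M'$, it contains a matrix of finite order, and being a semigroup it contains $\mathrm{Id}$. Being open, it contains a neighborhood of $\mathrm{Id}$, hence the semigroup this generates, which is the connected group $GL^+(d,\mathbb R)$. If it contains some $g$ with $\det g<0$, it contains $g\,GL^+(d,\mathbb R)$, so it is all of $GL(d,\mathbb R)$. $\square$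

## 8. Code words carrying the correctors, and the cocycle $\hat A$

By Lemma 5 each corrector $B_i$ of (1) is the product of a $2\varepsilon$-loop. If we simply concatenated such loops, we could not define a cocycle from them: two of the loops may be the same edge path with different matrices, and one loop may visit the same edge repeatedly with different matrices. We pad the loops so that a bi-infinite concatenation can be decoded from its path. Put $B_{i+m}=B_i$ for $1\le i\le m$. We shall make $2m$ words, so that each corrector is carried by two different words; for Theorem A one would suffice, and the second gives entropy.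

**Step 1: first-return loops as letters.** This fixes an alphabet for decoding. Let $\mathcal R$ be the set of first-return loops at $a$, that is, closed edge paths meeting $a$ only at their ends. Every loop at $a$ factors uniquely into elements of $\mathcal R$, by cutting at the visits to $a$. Likewise a bi-infinite path visiting $a$ infinitely often in both directions is uniquely an $\mathcal R$-sequence. No element of $\mathcal R$ is a proper prefix of another. As $a$ has two outgoing edges, and from the end of each one can return to $a$, $\mathcal R$ has two distinct elements $b,c$. Write $|\cdot|$ for length in edges and $|\cdot|_{\mathcal R}$ for the number of $\mathcal R$-letters.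

**Step 2: a marker.** This is a word that we can recognize. Let $\gamma_0$ be a $2\varepsilon$-loop with product $\mathrm{Id}$ (Lemma 5). Let $q\ge|\gamma_0|_{\mathcal R}$ and $\mu=b^qc^q$, made a $0$-loop with product $K_0$. Occurrences of $\mu$ are understood in terms of $\mathcal R$-letters.

* (i) *$\mu$ is not a factor of any $\gamma_0^N$.* If $b^q$ is a factor, it covers a full period of $\gamma_0^N$, so all letters of $\gamma_0$ are $b$, and then $c$ does not occur.
* (ii) *Two distinct occurrences of $\mu$ in an $\mathcal R$-sequence are disjoint.* Otherwise a prefix and a suffix of $\mu$ of equal length $t$ coincide, with $1\le t<2q$. The prefix begins with $b$; a suffix of length $\le q$ is $c^t$; so $t>q$. Then $b^qc^{t-q}=b^{t-q}c^q$ forces $t=2q$, a contradiction.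

**Step 3: the words $W_i$.** Now we assemble words with product $B_i$. For $1\le i\le2m$ let $Q_i$ be the product of the loop $b^ic$ with some $0$-path matrices. As $S^{2\varepsilon}$ is a group containing $K_0,Q_i,B_i$, there is a $2\varepsilon$-loop $t_i$ with product $K_0^{-1}B_iK_0^{-1}Q_i^{-1}$. Put, in order of traversal,
$$\zeta_i=\mu\; b^ic\; t_i\;\mu,\qquad\text{with product}\quad K_0\cdot K_0^{-1}B_iK_0^{-1}Q_i^{-1}\cdot Q_i\cdot K_0=B_i .$$
Fix $N$ with $N|\gamma_0|_{\mathcal R}\ge\max_i|\zeta_i|_{\mathcal R}$ and put
$$W_i=\gamma_0^N\zeta_i,\qquad\text{a }2\varepsilon\text{-loop with product }B_i .$$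
All $W_i$ start with $\gamma_0^N\mu$. If $i<i'$, then after $\gamma_0^N\mu b^i$ the word $W_i$ has the letter $c$ and $W_{i'}$ has the letter $b$. Neither of $b,c$ is a prefix of the other, so the edge words differ at some common position. So the $W_i$ are distinct as edge words, and none is a prefix of another.

**Lemma 6 (unique decoding).** In a bi-infinite concatenation of words $W_i$, the path alone determines the starting times of the words $W_i$ and their indices.

*Proof.* The path determines its $\mathcal R$-sequence and hence the occurrences of $\mu$. Consider the last $\mu$ of some $\zeta_i$ and the first $\mu$ of the next $\zeta_{i'}$; between them lies $\gamma_0^N$. An occurrence of $\mu$ starting strictly between these two would, by (ii), be disjoint from both, hence inside $\gamma_0^N$, against (i). So these two occurrences are consecutive, and their starts are at $\mathcal R$-distance $2q+N|\gamma_0|_{\mathcal R}$. Any other pair of consecutive occurrences lies within one $\zeta_i$, with starts at distance less than $|\zeta_i|_{\mathcal R}\le N|\gamma_0|_{\mathcal R}$.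 So the long gaps mark exactly the junctions: each word $W_i$ starts $2q$ letters after the first occurrence of such a pair. The starting times are thus determined, and the word between two successive ones determines the index, as the $W_i$ are distinct. $\square$

**Step 4: the cocycle.** We read the matrices off the path. Let
$$\hat\Omega=\{(\omega,r):\omega\in\{1,\dots,2m\}^{\mathbb Z},\ 0\le r<|W_{\omega_0}|\},$$
a compact space. Let $\pi(\omega,r)\in\Sigma$ be the path $\cdots W_{\omega_{-1}}W_{\omega_0}W_{\omega_1}\cdots$ with $W_{\omega_0}$ starting at time $-r$. Any finite stretch of the path depends on finitely many $\omega_j$ and on $r$, so $\pi$ is continuous. By Lemma 6 it is injective, since $-r$ is the starting time of the word whose edges contain time $0$. Hence $\pi$ is a homeomorphism onto a compact set $X\subset\Sigma$.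

The map assigning to $\pi(\omega,r)$ the matrix carried by the $(r+1)$-st edge of $W_{\omega_0}$ depends only on $(\omega_0,r)$. So it is continuous on $X$ with finitely many values. By uniform continuity it depends only on $x_{-N_1},\dots,x_{N_1}$ for some $N_1\ge N_0$. Define $\hat A$ on $\Sigma$ to be constant on each cylinder given by $x_{-N_1}\cdots x_{N_1}$: equal to that matrix if the cylinder meets $X$, and to $A(y)$ for some $y$ in the cylinder otherwise. It is locally constant.

As $N_1\ge N_0$, each such cylinder lies in some $[e]$, and the value there is $RA(z)$ with $z\in[e]$, $\|R-\mathrm{Id}\|<2\varepsilon$. For $x$ in the cylinder, $\|RA(z)-A(x)\|\le\|R-\mathrm{Id}\|\,\|A(z)\|+\|A(z)-A(x)\|$, so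
$$\|\hat A-A\|_{\mathcal C^0}\le2\varepsilon K_A+\varepsilon<\delta.$$

**Step 5: two properties of $\hat A$.** These are all that is used later. For $x=\pi(\omega,0)$ let $t_0=0$ and $t_{k+1}=t_k+|W_{\omega_k}|$, $k\ge0$. Since $\sigma^{t_k}x=\pi(\omega',0)$ with $\omega'_j=\omega_{j+k}$,
$$\hat A_{|W_{\omega_k}|}(\sigma^{t_k}x)=B_{\omega_k}.\tag{6}$$
If $x=\pi(\omega,0)$ and $y=\pi(\omega',0)$ with $\omega_j=\omega_j'$ for all $j<k$ (negative $j$ included), then the two paths agree at all edges of times $<t_k$, and these edges lie in the same words. Hence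
$$\hat A(\sigma^nx)=\hat A(\sigma^ny)\quad(0\le n<t_k),\qquad x_i=y_i\quad\text{for all }i<t_k .\tag{7}$$

## 9. Perturbed products stay bounded: proof of Theorem A

Let $\ell=\max_i|W_i|$. As $\hat A$ takes finitely many values, there are $\tau_0>0$ and $K'\ge1$ such that $\|A'-\hat A\|_{\mathcal C^0}\le\tau_0$ implies $\|A'(x)^{\pm1}\|\le K'$ for all $x$; this includes $A'=\hat A$. Let $K=2K'^{\ell}$, and for $0<\tau\le\tau_0$ let $\rho=e^{K^2K'\tau}-1$. As $\tau\to0$ we have $\rho\to0$, so we can fix $\tau$ such that
$$\tfrac14+\tfrac54\rho\le\tfrac12,\qquad\tfrac18+\tfrac54(1+\rho)\,\ell K'^{\ell-1}\tau+\tfrac98\rho\le\tfrac14.\tag{8}$$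
Let $A'$ be continuous with $|||A'-\hat A|||\le\tau$. Say that $x$ is *good on $[0,t]$* if $\|A'_n(x)^{\pm1}\|\le K$ for $0\le n\le t$.

**Lemma 7 (comparison).** Let $x=\pi(\omega,0)$, $y=\pi(\omega',0)$ with $\omega_j=\omega'_j$ for $j<k$, and let $x$ be good on $[0,t_k]$. Then $A'_{t_k}(y)=A'_{t_k}(x)P$ with $\|P-\mathrm{Id}\|\le\rho$.

*Proof.* Let $P_n=A_n'(x)^{-1}A'_n(y)$, so $P_0=\mathrm{Id}$. Then
$$P_{n+1}=A'_n(x)^{-1}A'(\sigma^nx)^{-1}A'(\sigma^ny)A'_n(x)\,P_n=(\mathrm{Id}+\epsilon_n)P_n,$$
$$\epsilon_n=A'_n(x)^{-1}A'(\sigma^nx)^{-1}\big[A'(\sigma^ny)-A'(\sigma^nx)\big]A'_n(x).$$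
For $n<t_k$, by (7) the bracket equals the difference of the values of $A'-\hat A$ at $\sigma^ny$ and $\sigma^nx$, and these two points agree at all coordinates $i<t_k-n$, in particular for $|i|<t_k-n$. As $x$ is good, $\|\epsilon_n\|\le K^2K'\,\mathrm{var}_{t_k-n}(A'-\hat A)$. Therefore $\sum_{n<t_k}\|\epsilon_n\|\le K^2K'\sum_{r\ge1}\mathrm{var}_r(A'-\hat A)\le K^2K'\tau$, and
$$\|P_{t_k}-\mathrm{Id}\|\le\prod_{n<t_k}(1+\|\epsilon_n\|)-1\le e^{K^2K'\tau}-1=\rho.\qquad\square$$

This is the one place where more than the $\mathcal C^0$ size of $A'-\hat A$ is used. With $\mathcal C^0$ closeness alone the sum of the $\|\epsilon_n\|$ would be bounded only by a multiple of $t_k$.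

**Step 1: choosing the correctors.** We choose $\omega_0,\omega_1,\dots$ inductively so that the $A'$-products stay bounded. Let $s\in\{0,1\}^{\mathbb N}$ (indices from $0$) be arbitrary. Let $x^{(k)}=\pi(\omega^{(k)},0)$, where $\omega^{(k)}_j=\omega_j$ for $0\le j<k$ and $\omega^{(k)}_j=1$ for $j<0$ or $j\ge k$. The time $t_k$ depends only on $\omega_0,\dots,\omega_{k-1}$. The claim is
$$(H_k)\qquad\|A'_{t_k}(x^{(k)})-\mathrm{Id}\|\le\tfrac14\quad\text{and}\quad x^{(k)}\text{ is good on }[0,t_k].$$
$(H_0)$ is trivial. Assume $(H_0),\dots,(H_k)$. Let $g=A'_{t_k}(x^{(k)})$, choose $i\in\{1,\dots,m\}$ for $g$ by (1), and set $\omega_k=i+s_km$. In either case $B_{\omega_k}=B_i$.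

**Step 2: $x^{(k+1)}$ is good on $[0,t_{k+1}]$.** We compare with *all* the earlier points. For $j\le k$ the sequences of $x^{(j)}$ and $x^{(k+1)}$ agree at indices $<j$, and $x^{(j)}$ is good on $[0,t_j]$ by $(H_j)$. By Lemma 7,
$$A'_{t_j}(x^{(k+1)})=A'_{t_j}(x^{(j)})P_j,\qquad\|P_j-\mathrm{Id}\|\le\rho .$$
So $\|A'_{t_j}(x^{(k+1)})-\mathrm{Id}\|\le\frac14+\frac54\rho\le\frac12$. This matrix has norm at most $\frac32$ and its inverse has norm at most $2$. Since $t_{j+1}-t_j\le\ell$, every time $n\in[0,t_{k+1}]$ is of the form $t_j+n'$ with $j\le k$, $0\le n'\le\ell$. So $\|A_n'(x^{(k+1)})^{\pm1}\|\le2K'^\ell=K$. The errors do not accumulate: the size at time $t_j$ is always compared in one step with $(H_j)$.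

**Step 3: the corrected product.** We verify the first half of $(H_{k+1})$. Put $B'=A'_{|W_{\omega_k}|}(\sigma^{t_k}x^{(k+1)})$. Then
$$A'_{t_{k+1}}(x^{(k+1)})=B'A'_{t_k}(x^{(k+1)})=B'gP_k .$$
By (6), $B_i$ is the corresponding product for $\hat A$. The difference of two products of $p=|W_{\omega_k}|\le\ell$ factors telescopes into $p$ terms, each containing one factor of the form $A'-\hat A$ and $p-1$ factors of norm at most $K'$, so $\|B'-B_i\|\le\ell K'^{\ell-1}\tau$. Lemma 1 with $\beta=\ell K'^{\ell-1}\tau$, together with (8), gives $\|B'gP_k-\mathrm{Id}\|\le\frac14$. This proves $(H_{k+1})$.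

**Step 4: two-sided bounded orbits.** It remains to pass from long finite segments to a full orbit. If $x$ is good on $[0,t]$, then for $0\le j,j'\le t$
$$\|A'_{j'-j}(\sigma^jx)\|=\|A'_{j'}(x)A'_j(x)^{-1}\|\le K^2 .\tag{9}$$
Since $t_k\ge k\to\infty$, compactness gives a limit point $y$ of $\sigma^{\lfloor t_k/2\rfloor}x^{(k)}$. By continuity and (9), $\|A'_n(\sigma^jy)\|\le K^2$ for all $n,j\in\mathbb Z$. As $A'_n(y)^{-1}=A'_{-n}(\sigma^ny)$, the inverses are bounded by $K^2$ as well. So the orbit of $y$ is bounded and $A'\in\mathcal B$.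

Finally, if $A'$ is $\alpha$-Hölder with $C_\alpha\|A'-\hat A\|_{\mathcal C^\alpha}\le\tau$ then $|||A'-\hat A|||\le\tau$, so $\hat A\in\mathrm{int}_{\mathcal C^\alpha}\mathcal B$, for every $\alpha>0$. Theorem A is proved. $\blacksquare$

## 10. Positive entropy of the set of bounded orbits: Theorem B(1)

We keep $\hat A,\tau,K,\ell$ from Section 9 and use the free bits $s_k$. Put $h=\frac{\log2}\ell$. Let $Y=Y_{A'}$. It is defined by closed conditions and is $\sigma$-invariant, and as in Step 4 above all its points have bounded orbits. By (9), $Y$ contains every limit of points $\sigma^{j_k}x_k$ with $x_k$ good on $[0,T_k]$, $j_k\to\infty$, $T_k-j_k\to\infty$. Let $\mathcal W_n$ be the set of edge words of length $n$ occurring in points of $Y$. In the edge coding $Y$ is a subshift, so $h_{top}(\sigma|_Y)=\lim_n\frac1n\log\#\mathcal W_n$.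

**Step 1: good segments show words of $Y$ away from their ends.** For each $n$ there is $R=R(n)$ such that if $x$ is good on $[0,T]$ and $R\le j\le T-n-R$, then $e_j(x)\cdots e_{j+n-1}(x)\in\mathcal W_n$. Otherwise, for every $R$ there are $x_R$, good on $[0,T_R]$, and $j_R$ with $R\le j_R\le T_R-n-R$, whose word is not in $\mathcal W_n$. As there are finitely many words of length $n$, we may pass to a subsequence along which the word is constant and $\sigma^{j_R}x_R$ converges. The limit is a point of $Y$ showing this word at times $0,\dots,n-1$, a contradiction.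

**Step 2: there are many good segments.** Fix $L\ge1$. For each $s\in\{0,1\}^L$, extended arbitrarily, $L$ steps of the construction give a point $x^s=x^{(L)}$ that is good on $[0,t_L]\supseteq[0,L]$. Its first $\lfloor L/\ell\rfloor$ words $W_{\omega_j}$ lie in times $[0,L)$. No $W_i$ is a prefix of another, and a word starts at time $0$. So $e_0(x^s)\cdots e_{L-1}(x^s)$ determines $\omega_j$ for $j<\lfloor L/\ell\rfloor$, hence also $s_j$, which is $1$ exactly when $\omega_j>m$. So at least $2^{\lfloor L/\ell\rfloor}$ distinct words of length $L$ arise.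

**Step 3: counting.** We cut $[0,L)$ into consecutive blocks of length $n$. There are at most $L/n$ of them, and by Step 1 those inside $[R,L-R]$ carry words of $\mathcal W_n$. The remaining edges, fewer than $R+n$ on either side, are among the $\#\mathcal E$ edges of $G$. Therefore
$$2^{\lfloor L/\ell\rfloor}\le(\#\mathcal W_n)^{L/n}(\#\mathcal E)^{2R+2n}.$$
Taking logarithms, dividing by $L$ and letting $L\to\infty$ with $n$ fixed gives $\frac1n\log\#\mathcal W_n\ge\frac{\log2}\ell$ for all $n$. So $h_{top}(\sigma|_Y)\ge h>0$. $\blacksquare$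

## 11. No bounded orbits near $\mathcal D\cup\mathcal V^-\cup\mathcal V^+$: Theorem B(2)

By Theorem A, the complement of $\mathcal D\cup\mathcal V^-\cup\mathcal V^+$ is contained in $\overline{\mathrm{int}_{\mathcal C^\alpha}\mathcal B}^{\,\mathcal C^0}\subset\overline{\mathcal B}^{\,\mathcal C^0}$. It remains to show that every $A\in\mathcal D\cup\mathcal V^-\cup\mathcal V^+$ has a $\mathcal C^0$-neighborhood disjoint from $\mathcal B$.

**Step 1: volume.** The sets $\mathcal V^\pm$ are $\mathcal C^0$-open, so it suffices that they are disjoint from $\mathcal B$. If $A\in\mathcal V^+$ (resp. $\mathcal V^-$), then for a suitable $n\ge1$, $|\det A_{kn}(x)|$ tends to $\infty$ (resp. to $0$) as $k\to\infty$, for every $x$. A bounded orbit would keep $|\det A_{kn}(x)|$ bounded, and bounded away from $0$.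

**Step 2: a block estimate that survives perturbation.** Let $A\in\mathcal D$ with splitting $E\oplus F$. For $u\in\mathbb R^d$ at $x$ write $u=e(u)+f(u)$ with $e(u)\in E(x)$, $f(u)\in F(x)$; by compactness these projections are uniformly bounded. Choose $N$ with $C\lambda^N\le\frac18$. With respect to $E(x)\oplus F(x)\to E(\sigma^Nx)\oplus F(\sigma^Nx)$, the matrix $A_N(x)$ is block diagonal with blocks $a_0$, $D_0$. With $\mathfrak m_0=\|D_0^{-1}\|^{-1}$, domination says $\|a_0\|\le\frac18\mathfrak m_0$. By compactness $\mathfrak m_0\ge m_*$ for some $m_*>0$ independent of $x$.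

If $A'$ is sufficiently $\mathcal C^0$-close to $A$, each block of $A_N'(x)=\begin{pmatrix}a&b\\c&D\end{pmatrix}$ differs from the corresponding block of $A_N(x)$ by at most $\frac1{16}m_*\le\frac1{16}\mathfrak m_0$, for all $x$. Then $D$ is invertible and $\mathfrak m=\|D^{-1}\|^{-1}\ge\frac{15}{16}\mathfrak m_0$, while $\|a\|\le\frac3{16}\mathfrak m_0$ and $\|b\|,\|c\|\le\frac1{16}\mathfrak m_0$. Hence
$$\|a\|\le\tfrac14\mathfrak m,\qquad\|b\|,\|c\|\le\tfrac18\mathfrak m\qquad\text{at every }x.\tag{10}$$

**Step 3: two vectors with diverging growth.** We show that such an $A'$ has no bounded orbit. Suppose the orbit of $y$ is bounded, and put $y_k=\sigma^{kN}y$, $\mathfrak m_k=\mathfrak m(y_k)$. For $u$ at $y_k$ and $u'=A'_N(y_k)u$ we have $e(u')=a\,e(u)+b\,f(u)$ and $f(u')=c\,e(u)+D\,f(u)$.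

If $u\ne0$ and $\|e(u)\|\le\|f(u)\|$, then by (10)
$$\|f(u')\|\ge\tfrac78\mathfrak m_k\|f(u)\|,\qquad\|e(u')\|\le\tfrac38\mathfrak m_k\|f(u)\|<\|f(u')\| .\tag{11}$$
So the condition $\|e\|\le\|f\|$ is preserved. Starting from a unit vector $u_0\in F(y)$ we get $\|f(A'_{nN}(y)u_0)\|\ge\prod_{k<n}\frac78\mathfrak m_k$.

Conversely, if $u'\ne0$ satisfies $\|f(u')\|\le\|e(u')\|$, then $\|f(u)\|<\|e(u)\|$, by (11). For each $n$ take a nonzero $w_n\in E(y_n)$ and put $w_k=A'_{(n-k)N}(y_k)^{-1}w_n$. Then all $w_k$, $0\le k\le n$, satisfy $\|f(w_k)\|\le\|e(w_k)\|$, and by (10) $\|e(w_{k+1})\|\le\frac14\mathfrak m_k\|e(w_k)\|+\frac18\mathfrak m_k\|f(w_k)\|\le\frac38\mathfrak m_k\|e(w_k)\|$. Normalize $\|w_0\|=1$, so $\|e(w_0)\|$ is bounded by a constant.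

The two products combine to $\|e(w_n)\|/\|f(A'_{nN}(y)u_0)\|\le\mathrm{const}\cdot(3/7)^n$. Since $\|w_n\|\le2\|e(w_n)\|$ and $\|f(A'_{nN}(y)u_0)\|\le\mathrm{const}\cdot\|A'_{nN}(y)u_0\|$,
$$\frac{\|A'_{nN}(y)w_0\|}{\|A'_{nN}(y)u_0\|}\le\mathrm{const}\cdot(3/7)^n,\qquad\|w_0\|=\|u_0\|=1,$$
where $w_0=w_0(n)$ depends on $n$ but the constant does not. On the other hand, if $\|A'_n(y)^{\pm1}\|\le M$ for all $n$, this ratio is at least $M^{-2}$. For large $n$ this is a contradiction. The closeness of $A'$ to $A$ required in Step 2 did not depend on $y$ or $n$. So a whole $\mathcal C^0$-neighborhood of $A$ is disjoint from $\mathcal B$, and Theorem B is proved. $\blacksquare$
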